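\title{Links whose top Khovanov degree is attained by no diagram}

\begin{abstract}
The Khovanov complex of a link diagram $D$ has a highest quantum degree $j_{\max}(D)$, and this number bounds the highest quantum degree $\overline{j}(L)$ in which the Khovanov homology of the link is nonzero. We show that there are links for which the bound is strict for every diagram. The obstruction is a comparison with odd Khovanov homology: in quantum degree $j_{\max}(D)$ the even and the odd complex of any diagram are isomorphic, while for an explicit link with a $9$-crossing diagram the two homologies differ in degree $\overline{j}(L)$. The example extends to infinitely many links with any prescribed number of components.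
\end{abstract}

\section{Introduction}\label{sec:intro}

The Khovanov homology $H^{i,j}(L)$ of an oriented link $L$ is computed from a diagram $D$ of $L$ by a chain complex $C^{i,j}(D)$ of free abelian groups. Its generators are the enhanced states $s$ of $D$, each with a homological degree $i(s)$ and a quantum degree $j(s)$; the differential raises $i$ by one and preserves $j$. Section~\ref{sec:states} recalls the construction in full. We compare the top of the complex with the top of its homology:
\[
\begin{aligned}
j_{\max}(D)&=\max\{\,j(s): s \text{ an enhanced state of } D\,\},\\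
\overline{j}(L)&=\max\{\,j: H^{i,j}(L)\neq0 \text{ for some } i\,\}.
\end{aligned}
\]
The first number depends on the diagram, the second only on the link, and $j_{\max}(D)\ge\overline{j}(L)$ because the complex is zero above $j_{\max}(D)$. The following question comes from the paper \cite{PS} of Przytycki and Silvero.

\medskip
\noindent\textbf{Question.} \emph{Does every oriented link $L$ have a diagram $D$ with $j_{\max}(D)=\overline{j}(L)$?}
\medskip

In degree $j_{\max}(D)$ the Khovanov complex is as simple as it can be: it is the augmented chain complex of a simplicial complex that is read off from $D$ (Section~\ref{sec:zero}). A positive answer would describe the top quantum degree of the Khovanov homology of every link in this way. The first cases suggest that answer. A diagram can miss $\overline{j}(L)$ for a trivial reason, since a positive kink raises $j_{\max}$ by $2$ and leaves the link unchanged (Example~\ref{ex:kink}). On the other hand, equality holds whenever no circle of the all-$B$ state touches itself at a crossing, and so for all diagrams with only negative crossings (Example~\ref{ex:adequate}). One may therefore guess that the excess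 $j_{\max}(D)-\overline{j}(L)$ always comes from superfluous crossings and disappears for a well chosen diagram.

The answer is no. To prove this one has to exclude all diagrams of a link at once, so one needs a property of the \emph{link} that is forced by the existence of a diagram with $j_{\max}(D)=\overline{j}(L)$. We obtain it from a second invariant. Write $H_{\mathrm{ev}}$ for Khovanov homology and $H_{\mathrm{odd}}$ for the odd Khovanov homology of Ozsv\'ath, Rasmussen and Szab\'o \cite{ORS}.

\begin{theorem}\label{thm:A}
For every diagram $D$ of an oriented link $L$ and all $i$,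
\[
H^{i,\,j_{\max}(D)}_{\mathrm{ev}}(L)\cong H^{i,\,j_{\max}(D)}_{\mathrm{odd}}(L).
\]
Hence, if $j_{\max}(D)=\overline{j}(L)=J$ for some diagram $D$ of $L$, then $H^{i,J}_{\mathrm{ev}}(L)\cong H^{i,J}_{\mathrm{odd}}(L)$ for all $i$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $D_1$ be the $9$-crossing diagram of Section~\ref{sec:D1}, with any orientation, let $L_1$ be its link and $n_+$ its number of positive crossings. Then $\overline{j}(L_1)=j_{\max}(D_1)-2$, and the only nonzero groups in quantum degree $J=\overline{j}(L_1)$ are
\[
H_{\mathrm{ev}}^{n_+-4,\,J}=\mathbb Z,\qquad H_{\mathrm{ev}}^{n_+-3,\,J}=\mathbb Z,\qquad H_{\mathrm{odd}}^{n_+-3,\,J}=\mathbb Z/2 .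
\]
Consequently no diagram $D$ of $L_1$ has $j_{\max}(D)=\overline{j}(L_1)$, and the answer to the Question is no.
\end{theorem}

\begin{theorem}\label{thm:C}
There are pairwise non-isotopic links $L_r$ $(r\ge1)$, knots when $r$ is even, such that $\min_D j_{\max}(D)=\overline{j}(L_r)+2$, the minimum being taken over all diagrams $D$ of $L_r$. For each $\nu\ge 0$, the links obtained from the $L_r$ by adding $\nu$ split unknots are again pairwise non-isotopic and satisfy the same equality. So for every $\mu\ge1$ there are infinitely many $\mu$-component links without a diagram satisfying $j_{\max}(D)=\overline{j}$.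
\end{theorem}

The method is to sort the generators by their \emph{depth} $\frac12(j_{\max}(D)-j)$. The even and the odd complex have the same generators in the same bidegrees, and both differentials are sums of maps that merge two circles or split one. In depth $0$ only merges occur, and there the two theories can differ only by signs that a change of basis removes; this proves Theorem~\ref{thm:A}. In depth $1$ they differ in one place: a split produces the sum of the two new circles in the even theory and their difference in the odd theory. The trefoil already shows that this sign can change the homology (Example~\ref{ex:trefoil}). The diagram $D_1$ is built so that its depth-$0$ complex is acyclic while the sign is still detected in depth $1$. Besides the invariance of Khovanov homology, the only external input is the existence and invariance of odd Khovanov homology, in the form recalled in Section~\ref{sec:odd}.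

\section{Enhanced states, chords and depth}\label{sec:states}

\subsection{The Khovanov complex}
Let $D$ be a diagram of an oriented link $L$. A crossing is \emph{positive} if the direction of the under-strand is obtained from the direction of the over-strand by a counterclockwise rotation through an angle less than $\pi$, and \emph{negative} otherwise. Let $n_+$ and $n_-$ be the numbers of positive and negative crossings, $n=n_++n_-$, and $w=n_+-n_-$ the writhe.

Smoothings follow Kauffman's convention. Of the four regions near a crossing, the two \emph{$A$-regions} are swept by the over-strand when it is rotated counterclockwise until it meets the under-strand, and the other two are the \emph{$B$-regions}. The $A$-smoothing joins the $A$-regions and the $B$-smoothing joins the $B$-regions. At a positive crossing the $A$-smoothing is the one compatible with the orientation: if the over-strand runs from SW to NE and the under-strand from SE to NW, the $A$-regions are N and S, and joining them leaves two strands that both run upward. Reversing one strand changes the sign of the crossing and exchanges the oriented smoothing with the other one, so at a negative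 crossing the oriented smoothing is the $B$-smoothing.

A \emph{state} labels every crossing by $A$ or $B$; smoothing accordingly gives a collection of disjoint circles. An \emph{enhanced state} $s$ is a state with a sign $+$ or $-$ on each circle. Following Viro, put $\sigma(s)=\#\{A\text{-labels}\}-\#\{B\text{-labels}\}$, $\tau(s)=\#\{+\text{ circles}\}-\#\{-\text{ circles}\}$ and
\[
i(s)=\tfrac12\bigl(w-\sigma(s)\bigr),\qquad j(s)=w+i(s)+\tau(s).
\]
An enhanced state $t$ is \emph{adjacent} to $s$ if the two agree except near one crossing $y$, where $s$ has label $A$, $t$ has label $B$, and the signs of the circles involved change in one of the following ways: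
\[
\begin{aligned}
&\text{two circles merge: } &&(++\to+),\quad(+-\to-),\quad(-+\to-);\\
&\text{one circle splits: } &&(+\to+-),\quad(+\to-+),\quad(-\to--).
\end{aligned}
\]
Then $i(t)=i(s)+1$ and $j(t)=j(s)$. Let $C^{i,j}(D)$ be the free abelian group on the enhanced states of bidegree $(i,j)$. Order the crossings and put $d(s)=\sum_t(s:t)\,t$, the sum over all $t$ adjacent to $s$, where $(s:t)=(-1)^\ell$ and $\ell$ is the number of $B$-labeled crossings that come after the changed crossing. Then $d^2=0$, and the homology groups $H^{i,j}_{\mathrm{ev}}(L)$ depend neither on the diagram nor on the ordering.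

\subsection{Chords}
The top degree is reached by the all-$B$ state, so we describe every state relative to it. For a set $S$ of crossings let $D_S$ be the state with label $A$ on $S$ and $B$ elsewhere, and let $k(S)$ be its number of circles. At each crossing draw a short arc, the \emph{chord}, joining the two strands of the $B$-smoothing. \emph{Surgery} along a chord removes a small neighborhood of each endpoint from the circles and joins the four loose ends by two parallel copies of the chord; it turns the $B$-smoothing into the $A$-smoothing. Thus $D_S$ is obtained from $D_\emptyset$ by surgery along the chords in $S$. A surgery merges two circles if the ends of the chord lie on different circles, and splits a circle otherwise. Conversely, disjoint circles in the plane together with disjointly embedded chords form the all-$B$ state of a unique diagram: replace a neighborhood of each chord by the crossing whose $B$-smoothing is the given picture. All our diagrams are given in this way.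

Two directions are in play. Surgery adds an element to $S$, while the differential changes $A$ to $B$ and so removes an element from $S$. A surgery $D_{S\setminus y}\to D_S$ is a split exactly when the removal $D_S\to D_{S\setminus y}$ is a merge. Put
\[
m(S)=\tfrac12\bigl(|S|+k(\emptyset)-k(S)\bigr).
\]

\begin{lemma}\label{lem:depth}
\begin{enumerate}
\item[(a)] $m(S)$ is the number of merging surgeries in the passage from $D_\emptyset$ to $D_S$, in any order. In particular $m(S)\ge0$, and $m(S')\le m(S)$ for $S'\subset S$.
\item[(b)] For $y\in S$ we have $m(S\setminus y)=m(S)$ if the removal $D_S\to D_{S\setminus y}$ is a merge, and $m(S\setminus y)=m(S)-1$ if it is a split.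
\item[(c)] An enhanced state over $S$ with $p$ minus signs has $i=n_+-|S|$ and $j=w+n_++k(\emptyset)-2\,(m(S)+p)$. In particular $j_{\max}(D)=w+n_++k(\emptyset)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $a$ of the $|S|$ surgeries merge and $b$ split, then $a+b=|S|$ and $k(S)=k(\emptyset)-a+b$, so $m(S)=a$. Performing the surgeries in $S'$ first gives monotonicity, and performing $y$ last gives (b). For (c), $\sigma=2|S|-n$ gives $i=n_+-|S|$, and $\tau=k(S)-2p$ gives
\begin{equation}\label{eq:j}
j=w+n_+-|S|+k(S)-2p,
\end{equation}
which is the stated formula. The maximum is attained for $S=\emptyset$, $p=0$.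
\end{proof}

The \emph{depth} of an enhanced state is $\frac12(j_{\max}(D)-j)=m(S)+p$, a nonnegative integer. Let $C(d)$ be the depth-$d$ part of the complex, graded by $h=|S|$. The differential lowers $h$ by one, and
\begin{equation}\label{eq:regrade}
H^{i,\,j_{\max}(D)-2d}(L)=H_{n_+-i}(C(d)).
\end{equation}
The complexes $C(d)$ do not depend on the orientation of $L$. We write $1_S$ for the enhanced state over $S$ with all signs $+$, and $c_S$ for the one with sign $-$ exactly on the circle $c$ of $D_S$. Then $C(0)$ has basis $1_S$ with $m(S)=0$, and $C(1)$ has basis $1_S$ with $m(S)=1$ together with $c_S$ with $m(S)=0$.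

\begin{example}\label{ex:kink}
One circle with one chord $y$ is a one-crossing diagram of the unknot. Its $A$-smoothing has two circles and is the oriented one, so the crossing is positive and $j_{\max}=1+1+1=3$. The complex $C(0)$ is $1_{\{y\}}\mapsto\pm1_\emptyset$, which is acyclic; the crossingless diagram shows that $\overline{j}=1$. In any diagram, a positive kink adds $1$ to $w$ and to $n_+$ and does not change $k(\emptyset)$, so it raises $j_{\max}$ by $2$. The Question thus concerns the smallest value of $j_{\max}(D)$.
\end{example}

\begin{example}\label{ex:adequate}
Suppose that every chord joins two different circles of $D_\emptyset$. Then $m(S)\ge1$ for $S\neq\emptyset$, so $C(0)=\mathbb Z\,1_\emptyset$ and $j_{\max}(D)=\overline{j}(L)$. This applies when all crossings are negative. Indeed, $D_\emptyset$ is then the oriented smoothing, in which each chord lies to the left of one of its strands and to the right of the other, whereas a chord from a circle to itself stays on one side of that circle.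
\end{example}

\section{Odd Khovanov homology and $\zeta$-complexes}\label{sec:odd}

We recall what we use from \cite{ORS}. Each crossing has a $0$-resolution and a $1$-resolution, defined by a rule that does not involve the orientation of the link. Let $V(S)$ be the free abelian group on the circles of $D_S$. The chain group is $\bigoplus_S\Lambda^*V(S)$. If $r$ is the number of $1$-resolutions in $D_S$, then $\Lambda^pV(S)$ has homological degree $r-n_-$ and quantum degree $k(S)-2p+r+n_+-2n_-$. The differential is a sum of edge maps, one for each change of a $0$-resolution into a $1$-resolution, each multiplied by a sign $\pm1$. For a merge the edge map is the map of exterior algebras induced by identifying the two circles. For a split with new circles $c',c''$ it is $\omega\mapsto(c'-c'')\wedge\tilde\omega$, where $\tilde\omega$ is a lift of $\omega$ under the identification of $c'$ with $c''$. For the sign choices allowed in \cite{ORS}, which exist, $d^2=0$ and the bigraded homology $H^{i,j}_{\mathrm{odd}}(L)$ is an invariant of the oriented link.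

The degree shift $r-n_-$ forces the $0$-resolution to be the $A$-smoothing. Take the diagram of Example~\ref{ex:kink}, for which $n_-=0$. If the $0$-resolution were the one-circle smoothing, the complex would be the split map $\Lambda^*\mathbb Z\to\Lambda^*\mathbb Z^2$ from degree $0$ to degree $1$. This map sends $1$ to $c'-c''$ and $c$ to $c'\wedge c''$; it is injective, so the homology would lie in degree $1$, while the crossingless diagram puts it in degree $0$. Hence the $0$-resolution is the $A$-smoothing at this crossing, and then at every crossing, because the rule ignores orientations.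

Therefore $r=n-|S|$, and $\Lambda^pV(S)$ has bidegree $(n_+-|S|,\;w+n_+-|S|+k(S)-2p)$. By \eqref{eq:j} this is the bidegree of the enhanced states over $S$ with $p$ minus signs, and the wedge products of $p$ distinct circles correspond to these states, up to a sign that depends on the order of the factors and does not arise for $p\le1$. So depth, the complexes $C(d)$ and formula \eqref{eq:regrade} make sense in the odd theory, and $C(0)$, $C(1)$ have the same bases $1_S$, $c_S$.

The signs of the odd differential are given by an existence statement rather than a formula. We therefore isolate the properties that the two theories share in depths $0$ and $1$, and we prove everything for arbitrary signs with these properties.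

\begin{definition}\label{def:zeta}
Let $\zeta\in\{+1,-1\}$. A \emph{$\zeta$-complex} of $D$ consists of the groups $C(0)$ and $C(1)$ with the bases above and of signs $\varepsilon(S,y)=\pm1$, for $y\in S$ and $m(S)\le1$, such that the map $d=\sum_y d_y$ defined by the following rules satisfies $d^2=0$ on $C(0)$ and on $C(1)$.
\begin{enumerate}
\item[(M)] If $D_S\to D_{S\setminus y}$ is a merge, then $d_y1_S=\varepsilon(S,y)\,1_{S\setminus y}$ and $d_yc_S=\varepsilon(S,y)\,\bar c_{S\setminus y}$, where $\bar c$ is the circle of $D_{S\setminus y}$ that $c$ becomes.
\item[(S)] If $D_S\to D_{S\setminus y}$ is a split with new circles $c',c''$, taken in a chosen order, then $d_y1_S=\varepsilon(S,y)\,(c'_{S\setminus y}+\zeta\,c''_{S\setminus y})$.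
\end{enumerate}
\end{definition}

No rule is needed for a split applied to $c_S$: by Lemma~\ref{lem:depth}(b), every removal from a set with $m(S)=0$ is a merge. Since $c''+\zeta c'=\zeta(c'+\zeta c'')$, the order in (S) affects only the sign. The adjacency rules $(++\to+)$, $(+-\to-)$, $(-+\to-)$, $(+\to+-)$, $(+\to-+)$ show that the depth-$0$ and depth-$1$ parts of the even complex form a $(+1)$-complex, and the edge maps above show that those of the odd complex form a $(-1)$-complex. Changing the sign of all generators over a given $S$ turns a $\zeta$-complex into an isomorphic $\zeta$-complex; we call this a \emph{gauge change}.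

\section{Depth zero and the first difference}\label{sec:zero}

The next lemma says that on a simplicial complex the condition $d^2=0$ determines the signs up to gauge. For a finite subset $U$ of an ordered set and $y\in U$ let
\[
\varepsilon_0(U,y)=(-1)^{\#\{y'\in U:\;y'<y\}}
\]
be the sign of the usual simplicial boundary.

\begin{lemma}\label{lem:signs}
Let $\Delta\ni\emptyset$ be a family of finite subsets of an ordered set, closed under taking subsets. Consider a complex with basis $e_U$ $(U\in\Delta)$ and $de_U=\sum_{y\in U}\varepsilon(U,y)\,e_{U\setminus y}$, where $\varepsilon=\pm1$ and $d^2=0$. There are signs $g(U)$ such that in the basis $g(U)e_U$ the coefficients are $\varepsilon_0(U,y)$.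
\end{lemma}

\begin{proof}
The coefficient of $e_{U\setminus\{y,y'\}}$ in $d^2e_U$ gives $\varepsilon(U,y)\,\varepsilon(U\setminus y,y')=-\varepsilon(U,y')\,\varepsilon(U\setminus y',y)$, and $\varepsilon_0$ satisfies the same identity. So $\eta=\varepsilon\varepsilon_0$ satisfies $\eta(U,y)\,\eta(U\setminus y,y')=\eta(U,y')\,\eta(U\setminus y',y)$. Let $g(U)$ be the product of the values of $\eta$ along a sequence of removals from $U$ to $\emptyset$. Exchanging two consecutive removals does not change the product, so $g(U)$ is well defined and $g(U)=\eta(U,y)\,g(U\setminus y)$. In the new basis the coefficient is $g(U)\,g(U\setminus y)\,\varepsilon(U,y)=\eta(U,y)\,\varepsilon(U,y)=\varepsilon_0(U,y)$.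
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal S_0=\{S:m(S)=0\}$. By Lemma~\ref{lem:depth} it is closed under subsets and all removals inside it are merges, so in any $\zeta$-complex $d1_S=\sum_{y\in S}\pm1_{S\setminus y}$ on $C(0)$. By Lemma~\ref{lem:signs}, $C(0)$ is isomorphic in both theories to the augmented simplicial chain complex of $\mathcal S_0$, and \eqref{eq:regrade} gives the first claim. The second follows because the groups in degree $J=\overline{j}(L)$ are invariants of $L$.
\end{proof}

The proof uses that rule (S), the only place where $\zeta$ enters, is never applied in depth $0$. One step lower the conclusion fails, already for three crossings.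

\begin{example}\label{ex:trefoil}
Let $D_\emptyset$ consist of three circles $c_1,c_2,c_3$, each outside the others, with one chord between each pair; this is the standard diagram of a trefoil. One surgery is a merge and any two surgeries are two merges, so $C(0)=\mathbb Z\,1_\emptyset$, and $C(1)$ has three generators $1_{\{y\}}$ in degree $h=1$ and the three circles in degree $h=0$. By rule (S) the boundaries are
\[
\pm(c_1+\zeta c_2),\qquad\pm(c_2+\zeta c_3),\qquad\pm(c_3+\zeta c_1).
\]
In the cokernel $c_2=-\zeta c_1$ and $c_3=-\zeta c_2=c_1$, and the third relation becomes $(1+\zeta)c_1=0$. For $\zeta=1$ we get $H_0=\mathbb Z/2$ and $H_1=0$; for $\zeta=-1$ we get $H_0=\mathbb Z$ and $H_1=\mathbb Z$.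
\end{example}

The example contains the mechanism of Theorem~\ref{thm:B}. The relations identify the generators with one another up to sign along a closed loop, and the product of the signs around the loop depends on $\zeta$. The last relation then reads $2c=0$ in one theory and $0=0$ in the other. For the trefoil this gives no obstruction, since $C(0)$ has homology and $\overline{j}=j_{\max}$. We need a diagram for which $C(0)$ is acyclic and such a loop survives in depth $1$. Adding a positive kink to the trefoil does not help: it moves the old depth $0$, where the theories agree, to depth $1$. Acyclicity has to come from the simplicial complex $\mathcal S_0$ in a less trivial way.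

\section{Independence complexes of paths}\label{sec:ind}

For chords on a single circle, $\mathcal S_0$ turns out to be the family of independent sets of the graph that records which chords interlace, and all pieces of our computation have this form. Let $G$ be a finite graph with ordered vertices. A set of vertices is \emph{independent} if it contains no two adjacent vertices. Let $\hat C(G)$ be the complex with basis $[U]$, for $U$ independent (including $U=\emptyset$), in degree $|U|$, and with differential $\partial[U]=\sum_{y\in U}\varepsilon_0(U,y)[U\setminus y]$. We write $[136]$ for $[\{1,3,6\}]$. For a set $Y$ of vertices, $N[Y]$ consists of $Y$ and all neighbors of $Y$.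

\begin{lemma}\label{lem:ind}
Let $v$ be a vertex of $G$. For $W$ independent in $G\setminus N[v]$ put $\varphi_v[W]=(-1)^{\#\{w\in W:\;w<v\}}[W\cup v]$.
\begin{enumerate}
\item[(a)] $\varphi_v$ is an isomorphism from $\hat C(G\setminus N[v])$, shifted up by one degree and with differential $-\partial$, onto the quotient complex $\hat C(G)/\hat C(G\setminus v)$.
\item[(b)] If $G$ has an isolated vertex, $\hat C(G)$ is acyclic.
\item[(c)] If some vertex $u$ has $v$ as its only neighbor, then the projection to the quotient followed by $\varphi_v^{-1}$ induces isomorphisms $H_h(\hat C(G))\cong H_{h-1}(\hat C(G\setminus N[v]))$.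
\end{enumerate}
\end{lemma}

\begin{proof}
We claim that $\partial\varphi_v[W]=[W]-\varphi_v\partial[W]$. Removing $v$ gives $[W]$, because $\varepsilon_0(W\cup v,v)$ is the sign in the definition of $\varphi_v$. For $y\in W$ compare the coefficients of $[(W\setminus y)\cup v]$ in $\partial\varphi_v[W]$ and in $\varphi_v\partial[W]$. If $y<v$, the signs $\varepsilon_0(W\cup v,y)$ and $\varepsilon_0(W,y)$ agree and the signs of $\varphi_v$ on $W$ and $W\setminus y$ are opposite; if $y>v$, it is the other way round. This proves the claim, and (a) follows since the independent sets containing $v$ are the sets $W\cup v$. If $v$ is isolated, then $G\setminus N[v]=G\setminus v$, and by the claim the connecting map of the pair $\hat C(G\setminus v)\subset\hat C(G)$ sends the class of $\varphi_v(\omega)$, for a cycle $\omega$, to the class of $\omega$. It is an isomorphism, which gives (b). In (c), $u$ is isolated in $G\setminus v$, so the subcomplex is acyclic and the projection is an isomorphism on homology.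
\end{proof}

\begin{lemma}\label{lem:paths}
Let $P_k$ be the path on vertices $a<b<c<\cdots$, taken in this order.
\begin{enumerate}
\item[(a)] $\hat C(P_1)$, $\hat C(P_4)$ and $\hat C(P_7)$ are acyclic.
\item[(b)] For $P_2$ and $P_3$ the homology is $\mathbb Z$ in degree $1$. It is generated by $[a]-[b]$, and for $P_3$ also by $[b]-[c]$.
\item[(c)] For $P_5$ on $a,b,c,d,e$, and for the graph with vertices $a<b<d<e$ and edges $ab$, $de$, the homology is $\mathbb Z$ in degree $2$, generated by $\kappa=[ad]-[ae]-[bd]+[be]$. Every cycle supported on the four terms of $\kappa$ is an integer multiple of $\kappa$.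
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:ind}(c) with $u=a$, $v=b$. It reduces $P_7$ to $P_4$ and $P_4$ to $P_1$, which is an isolated vertex. It reduces $P_2$ and $P_3$ to the empty graph, whose complex is $\mathbb Z[\emptyset]$, and the cycles in (b) map to $\pm[\emptyset]$. It reduces both graphs in (c) to the edge $de$. For a chain $t_1[ad]+t_2[ae]+t_3[bd]+t_4[be]$, the coefficients of $[a]$, $[b]$, $[d]$, $[e]$ in the boundary are $-(t_1+t_2)$, $-(t_3+t_4)$, $t_1+t_3$, $t_2+t_4$; they vanish exactly for the multiples of $\kappa$. Finally $\kappa$ maps to the generator $-[d]+[e]$.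
\end{proof}

\section{The diagram $D_1$}\label{sec:D1}

Let $\Gamma$ be a circle in the plane, oriented counterclockwise, with a base point $g$. Mark sixteen points on $\Gamma$, in the following order starting from $g$:
\begin{equation}\label{eq:order}
s_1\;\,e_0\;\,s_2\;\,e_1\;\,s_3\;\,e_2\;\,s_4\;\,e_3\;\,s_5\;\,e_4\;\,s_6\;\,e_5\;\,s_7\;\,e_6\;\,s_0\;\,e_7 .
\end{equation}
For $1\le i\le7$, chord $i$ joins $s_i$ to $e_i$, inside $\Gamma$ for $i$ odd and outside for $i$ even. Outside $\Gamma$, and not enclosing it, place a small counterclockwise circle $z$, a chord $x$ from $z$ to $e_0$ and a chord $x'$ from $z$ to $s_0$, both outside $z$ and outside $\Gamma$; see Figure~\ref{fig:D1}. The chords can be drawn disjointly. The intervals $(s_i,e_i)$ for $i=1,3,5,7$ are pairwise disjoint, and so are the intervals $(s_i,e_i)$ for $i=2,4,6$ together with the interval from $s_0$ through $g$ to $e_0$, over which $z,x,x'$ are placed. Let $D_1$ be the $9$-crossing diagram with this all-$B$ state and $L_1$ its link, with any orientation.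

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0) circle (2.4);
\draw[thick,->] (266:2.4) arc (266:273:2.4);
\draw[thick] (0,3.75) circle (0.45);
\draw[thick,->] (0,3.75) ++(75:0.45) arc (75:100:0.45);
\node at (0,3.75) {$z$};
\node at (0,0) {$\Gamma$};
\foreach \s/\e/\n in {101.25/168.75/1,191.25/258.75/3,281.25/348.75/5,11.25/78.75/7}
  \draw (\s:2.4) .. controls ({\s+8}:0.9) and ({\e-8}:0.9) .. node[midway,fill=white,inner sep=1.5pt] {$\n$} (\e:2.4);
\foreach \s/\e/\n in {146.25/213.75/2,236.25/303.75/4,326.25/393.75/6}
  \draw (\s:2.4) .. controls ({\s+6}:4.2) and ({\e-6}:4.2) .. node[midway,fill=white,inner sep=1.5pt] {$\n$} (\e:2.4);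
\draw (123.75:2.4) .. controls (123.75:3.5) and (-1.3,3.75) .. node[midway,fill=white,inner sep=1.5pt] {$x$} (-0.45,3.75);
\draw (56.25:2.4) .. controls (56.25:3.5) and (1.3,3.75) .. node[midway,fill=white,inner sep=1.5pt] {$x'$} (0.45,3.75);
\foreach \s/\n in {101.25/s_1,168.75/e_1,191.25/s_3,258.75/e_3,281.25/s_5,348.75/e_5,11.25/s_7,78.75/e_7,90/g}
  {\fill (\s:2.4) circle (1.4pt); \node at (\s:2.7) {\footnotesize $\n$};}
\foreach \s/\n in {123.75/e_0,146.25/s_2,213.75/e_2,236.25/s_4,303.75/e_4,326.25/s_6,33.75/e_6,56.25/s_0}
  {\fill (\s:2.4) circle (1.4pt); \node at (\s:2.08) {\footnotesize $\n$};}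
\end{tikzpicture}
\caption{The all-$B$ state of the diagram $D_1$: two counterclockwise circles $\Gamma$ and $z$ (thick) and nine chords (thin), one for each crossing. Chord $i$ interlaces only chords $i-1$ and $i+1$, and the path $x,z,x'$ closes the chain $1,\dots,7$ into a ring.}
\label{fig:D1}
\end{figure}

By \eqref{eq:order}, for $1\le i\le7$ the interval $(s_i,e_i)$ contains exactly two marked points, $e_{i-1}$ and $s_{i+1}$, where $s_8$ means $s_0$. Two chords with ends on one circle \emph{interlace} if their endpoints alternate. So among the chords $1,\dots,7$ the interlacing pairs are the edges of the path $P_7$ on $1,\dots,7$, and the intervals of two nonadjacent chords are disjoint.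

The design is as follows. The path $P_7$ makes depth $0$ acyclic. The chords $x$ and $x'$ join different circles, so they do not occur in depth $0$. After surgery along $x$, however, $x'$ becomes an eighth chord from $s_0$ to $e_0$ that closes the path into a cycle, and this provides the loop in depth $1$.

\begin{lemma}[surgery rule]\label{lem:rule}
In $D_1$ all surgeries respect the orientations of $\Gamma$ and $z$. After surgery along a chord with ends $s,e$, the strand arriving at $s$ continues just after $e$, and the strand arriving at $e$ continues just after $s$. Consequently the circles of $D_S$ depend only on the positions of the endpoints on the oriented circles; two interlacing chords on a circle give a split followed by a merge; and pairwise non-interlacing chords on a circle give only splits.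
\end{lemma}

\begin{proof}
Both ends of an inside chord lie to the left of $\Gamma$, and both ends of an outside chord lie to the right of $\Gamma$ or $z$. For a chord on the left, the arriving strand turns left in front of the chord, follows it with the chord on its right, and turns left again at the other end, where it joins the strand leaving that end. For a chord on the right exchange left and right. The orientation near the ends of the other chords does not change, so the rule holds for all later surgeries. Surgery along a chord with both ends on one circle closes up the arcs $(s,e)$ and $(e,s)$ separately. An interlacing chord then has one end on each new circle. A non-interlacing chord has both ends on the same new circle, and chords that did not interlace still do not.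
\end{proof}

\begin{lemma}\label{lem:m}
For $T\subset\{1,\dots,7\}$ we have $m(T)=\sum_Y\lfloor|Y|/2\rfloor$, the sum over the connected components $Y$ of the subgraph of $P_7$ induced on $T$.
\end{lemma}

\begin{proof}
Induct on $|T|$ and let $i=\min T$. Suppose $i+1\notin T$. The interval $(s_i,e_i)$ contains no endpoint of another chord of $T$. Surgery along $i$ splits it off and leaves the cyclic order of the other endpoints unchanged, so $m(T)=m(T\setminus i)$.

Suppose $i+1\in T$. Cut $\Gamma$ into the consecutive arcs $a_1=(s_i,s_{i+1})$, $a_2=(s_{i+1},e_i)$, $a_3=(e_i,e_{i+1})$ and the rest $a_0$. Surgery along $i$ and $i+1$ is a split and a merge. By the surgery rule, $a_0$ ends at $s_i$ and continues with $a_3$, which ends at $e_{i+1}$ and continues with $a_2$, which ends at $e_i$ and continues with $a_1$, which ends at $s_{i+1}$ and continues with $a_0$. The remaining chords of $T$ have indices at least $i+2$, hence no endpoints on $a_1$ or $a_2$. Apart from these two arcs, both the old and the new circle consist of $a_3$ followed by $a_0$, so the cyclic order of the remaining endpoints is unchanged and $m(T)=1+m(T\setminus\{i,i+1\})$. The component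 of $i$ has lost two elements.
\end{proof}

We use three families of subsets $T$ of $\{1,\dots,7\}$:
\begin{itemize}
\item $\mathcal I$, the independent sets of $P_7$; by Lemma~\ref{lem:m} these are the $T$ with $m(T)=0$;
\item $\mathcal M$, the sets in which exactly one component, the \emph{core}, is a pair $\{i,i+1\}$ or a triple $\{i,i+1,i+2\}$ and all other components are single points; these are the $T$ with $m(T)=1$;
\item $\mathcal Q$, the independent sets contained in $\{2,\dots,6\}$.
\end{itemize}
We abbreviate $T\cup\{x\}$, $T\cup\{x'\}$, $T\cup\{x,x'\}$ to $Tx$, $Tx'$, $Txx'$.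

\begin{lemma}\label{lem:mx}
The sets of crossings of $D_1$ with $m=0$ are the $T\in\mathcal I$. The sets with $m=1$ are the $T\in\mathcal M$, the $Tx$ and $Tx'$ with $T\in\mathcal I$, and the $Txx'$ with $T\in\mathcal Q$.
\end{lemma}

\begin{proof}
Surgery along $x$ or $x'$ merges $z$ into $\Gamma$ without changing the order of the endpoints of the chords $1,\dots,7$, so $m(Tx)=m(Tx')=1+m(T)$. After surgery along $x$ the circle $z$ is inserted into $\Gamma$ at $e_0$, so $x'$ joins position $e_0$ to position $s_0$ on one circle. Among the intervals $(s_i,e_i)$, the point $e_0$ lies only in $(s_1,e_1)$ and $s_0$ only in $(s_7,e_7)$, so $x'$ interlaces exactly the chords $1$ and $7$. By Lemmas~\ref{lem:rule} and~\ref{lem:depth}(a), $m(Txx')\ge 1$, with equality if and only if the chords of $T$ and $x'$ are pairwise non-interlacing, that is, $T\in\mathcal Q$.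
\end{proof}

Theorem~\ref{thm:B} rests on the following computation, which holds for all signs allowed by Definition~\ref{def:zeta}.

\begin{proposition}\label{prop:main}
In every $\zeta$-complex of $D_1$ the complex $C(0)$ is acyclic, $H_h(C(1))=0$ for $h\ne3,4$, and $H_4(C(1))$, $H_3(C(1))$ are the kernel and the cokernel of multiplication by $\zeta-1$ on $\mathbb Z$. Thus $H_4=H_3=\mathbb Z$ for $\zeta=1$, while $H_4=0$ and $H_3=\mathbb Z/2$ for $\zeta=-1$.
\end{proposition}

The statement on $C(0)$ is immediate: by Lemmas~\ref{lem:mx} and~\ref{lem:signs}, $C(0)\cong\hat C(P_7)$, which is acyclic by Lemma~\ref{lem:paths}. The statement on $C(1)$ is proved in Section~\ref{sec:one}.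

\begin{proof}[Proof of Theorem~\ref{thm:B}, given Proposition~\ref{prop:main}]
Every enhanced state of $D_1$ has $j=j_{\max}(D_1)-2d$ with an integer $d\ge0$. The even homology vanishes for $d=0$ and not for $d=1$, so $\overline{j}(L_1)=j_{\max}(D_1)-2=J$. Formula \eqref{eq:regrade} gives the groups in degree $J$. In particular $H^{n_+-4,J}_{\mathrm{ev}}(L_1)=\mathbb Z$ and $H^{n_+-4,J}_{\mathrm{odd}}(L_1)=0$, so by Theorem~\ref{thm:A} no diagram of $L_1$ has $j_{\max}=J$.
\end{proof}

\section{Depth one of $D_1$}\label{sec:one}

Fix a $\zeta$-complex of $D_1$. By Lemma~\ref{lem:signs} applied to $C(0)$, after a gauge change we have $\varepsilon(T,y)=\varepsilon_0(T,y)$ for all $T\in\mathcal I$. The other signs are unknown, and we learn about them only from $d^2=0$.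

The generators of $C(1)$ over sets that contain neither $x$ nor $x'$ span a subcomplex $F$; let $E=C(1)/F$. We show that $H(F)=\mathbb Z$ in degree $3$, that $H(E)=\mathbb Z$ in degree $4$, and that the connecting map is multiplication by $\zeta-1$.

\subsection{Removing two acyclic pieces from $F$}
Let $T\in\mathcal I$. The intervals $(s_i,e_i)$, $i\in T$, are pairwise disjoint, and surgery along $i$ closes $(s_i,e_i)$ up to a circle of its own. So the circles of $D_T$ are $z$, one small circle for each $i\in T$, and the main circle through $g$. Denote the corresponding generators of $C(1)$ by $z_T$, $\delta_i[T]$ and $*_T$. Removing $y$ from $T$ merges the small circle of $y$ with the main circle, so by rule (M)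
\[
dz_T=\sum_{y\in T}\varepsilon_0(T,y)\,z_{T\setminus y},\qquad d*_T=\sum_{y\in T}\varepsilon_0(T,y)\,*_{T\setminus y},
\]
\[
d\,\delta_i[T]=\varepsilon_0(T,i)\,*_{T\setminus i}+\sum_{y\in T\setminus i}\varepsilon_0(T,y)\,\delta_i[T\setminus y].
\]
The $z_T$ and the $*_T$ span a subcomplex isomorphic to two copies of $\hat C(P_7)$. It is acyclic, so the projection from $F$ to the quotient $N$ by this subcomplex induces $H(F)\cong H(N)$. The complex $N$ has basis $\delta_i[T]$ $(i\in T\in\mathcal I)$ and $1_S$ $(S\in\mathcal M)$. Let $N_0\subset N$ be the subcomplex spanned by the $\delta_i[T]$, and $N_1=N/N_0$.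

Put $\delta_i[T]=0$ for $i\notin T$ (in particular $\delta_0=\delta_8=0$) and extend $\delta_i$ linearly to chains of $\hat C(P_7)$. A point of $\Gamma$ that is not an endpoint of a chord of $T$ lies on the small circle of $i\in T$ if it lies in $(s_i,e_i)$, and on the main circle, which is $0$ in $N$, otherwise. If $S\in\mathcal M$ and $S\setminus y\in\mathcal I$, the removal of $y$ is a split, and the new circles are those of $D_{S\setminus y}$ through $s_y$ and $e_y$. The only interval $(s_i,e_i)$ that can contain $s_y$ has $i=y-1$, and the only one that can contain $e_y$ has $i=y+1$. Rule (S) therefore gives, in $N$,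
\begin{equation}\label{eq:split}
d_y1_S=\pm(\delta_{y-1}+\zeta\,\delta_{y+1})[S\setminus y]\qquad(S\in\mathcal M,\ S\setminus y\in\mathcal I).
\end{equation}
If $S\setminus y\in\mathcal M$, then $d_y1_S=\pm1_{S\setminus y}$.

\subsection{The homology of $N_0$}

\begin{lemma}\label{lem:N0}
$H(N_0)=\mathbb Z^3$, concentrated in degree $3$, with basis the classes of
\[
\begin{aligned}
K_1&=\delta_1\bigl([136]-[137]-[146]+[147]\bigr),\\
K_4&=\delta_4\bigl([146]-[147]-[246]+[247]\bigr),\\
K_7&=\delta_7\bigl([147]-[157]-[247]+[257]\bigr).
\end{aligned}
\]
Moreover $N_0=\bigoplus_{i=1}^7N_0^{(i)}$ as complexes, where $N_0^{(i)}$ is spanned by the $\delta_i[T]$, and a cycle supported on the four terms of $K_i$ is an integer multiple of $K_i$.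
\end{lemma}

\begin{proof}
The splitting is visible in the formula for $d\,\delta_i[T]$, which also shows that $[T]\mapsto\delta_i[T]$ identifies $\hat C(P_7)/\hat C(P_7\setminus i)$ with $N_0^{(i)}$. By Lemma~\ref{lem:ind}(a) this is $\hat C(P_7\setminus N[i])$ shifted by one. The vertex sets of the graphs $P_7\setminus N[i]$, with components separated by a bar, are
\[
\begin{array}{c|ccccccc}
i&1&2&3&4&5&6&7\\\hline
P_7\setminus N[i]&34567&4567&1\,|\,567&12\,|\,67&123\,|\,7&1234&12345
\end{array}
\]
For $i=2,6$ the graph is $P_4$ and for $i=3,5$ it has an isolated vertex, so these summands are acyclic. For $i=1,4,7$ Lemma~\ref{lem:paths}(c) applies, with $(a,b,d,e)=(3,4,6,7)$, $(1,2,6,7)$, $(1,2,4,5)$. The sign in $\varphi_i$ is constant on the four terms of $\kappa$, so $\kappa$ corresponds to $\pm K_i$.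
\end{proof}

\subsection{The homology of $N_1$}
The classes $K_1,K_4,K_7$ play the role of the three circles in Example~\ref{ex:trefoil}. Two relations among them come from $N_1$.

\begin{lemma}\label{lem:N1}
$H(N_1)=\mathbb Z^2$, concentrated in degree $4$. It is generated by cycles
\[
\lambda_L=\sum_{u\in\{6,7\}}\bigl(\pm1_{123u}\pm1_{234u}\pm1_{124u}\pm1_{134u}\bigr),
\]
\[
\lambda_R=\sum_{u\in\{1,2\}}\bigl(\pm1_{u567}\pm1_{u456}\pm1_{u467}\pm1_{u457}\bigr)
\]
with suitable signs.
\end{lemma}

\begin{proof}
In $N_1$ only removals that stay in $\mathcal M$ survive. Removing a point outside the core keeps the core. Removing an end of a triple core leaves a pair core. Removing the middle of a triple, or a point of a pair, leaves $\mathcal M$. So the $1_S$ with a pair as core span a subcomplex $N_1'$, and both $N_1'$ and $N_1''=N_1/N_1'$ split as direct sums over the core $Y$. The $Y$-summand has basis $1_{Y\cup U}$ with $U$ independent in $P_7\setminus N[Y]$, and by Lemma~\ref{lem:signs} it is $\hat C(P_7\setminus N[Y])$ shifted by $|Y|$. The graphs are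
\[
\begin{array}{c|cccccc}
Y&12&23&34&45&56&67\\\hline
P_7\setminus N[Y]&4567&567&1\,|\,67&12\,|\,7&123&1234
\end{array}
\]
\[
\begin{array}{c|ccccc}
Y&123&234&345&456&567\\\hline
P_7\setminus N[Y]&567&67&1\,|\,7&12&123
\end{array}
\]
By Lemmas~\ref{lem:ind}(b) and~\ref{lem:paths}, the summands $12,34,45,67$ and $345$ are acyclic, and each of the other six has homology $\mathbb Z$ in degree $|Y|+1$. For $Y=23,123,234$ a generator $\gamma_Y$ has the form $\pm1_{Y6}\pm1_{Y7}$, and for $Y=56,456,567$ the form $\pm1_{1Y}\pm1_{2Y}$. In the $Y$-summand both terms have boundary $\pm1_Y$, so a cycle of this form is unique up to an overall sign.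

Consider the connecting map $H_4(N_1'')=\mathbb Z^4\to H_3(N_1')=\mathbb Z^2$. The boundary of $\gamma_{123}$ has a component $\pm1_{236}\pm1_{237}$ in the summand $23$, which is a cycle and hence $\pm\gamma_{23}$, and a component in the acyclic summand $12$. The boundary of $\gamma_{234}$ has a component $\pm1_{236}\pm1_{237}=\pm\gamma_{23}$ and a component in the acyclic summand $34$. In the same way $\gamma_{567}$ and $\gamma_{456}$ map to $\pm\gamma_{56}$, their other components lying in the acyclic summands $67$ and $45$. So the connecting map is onto, $H_h(N_1)=0$ for $h\neq4$, and $H_4(N_1)$ maps isomorphically onto the kernel. The kernel is generated by one combination $\pm\gamma_{123}\pm\gamma_{234}$ and one combination $\pm\gamma_{456}\pm\gamma_{567}$, each unique up to an overall sign. It remains to show that cycles of the stated form exist; their images in $N_1''$ are then cycles with coefficients $\pm1$, hence combinations of this kind.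

In $N_1$, with all coefficients $\pm1$ and $u\in\{6,7\}$,
\[
\begin{aligned}
1_{123u}&\to1_{23u},\,1_{12u},\,1_{123}; &\qquad 1_{234u}&\to1_{34u},\,1_{23u},\,1_{234};\\
1_{124u}&\to1_{12u},\,1_{124}; &\qquad 1_{134u}&\to1_{34u},\,1_{134}.
\end{aligned}
\]
Give $1_{1236}$ the coefficient $1$ and choose the sign of $1_{1237}$ so that $1_{123}$ cancels. For each $u$ choose the sign of $1_{234u}$ to cancel $1_{23u}$, that of $1_{124u}$ to cancel $1_{12u}$, and that of $1_{134u}$ to cancel $1_{34u}$. The boundary of the resulting chain $\lambda_L$ is $t_11_{234}+t_21_{124}+t_31_{134}$ with integers $t_1,t_2,t_3$, and it is a cycle. Since $1_{234}\to1_{34},1_{23}$, $1_{124}\to1_{12}$ and $1_{134}\to1_{34}$, the coefficients of $1_{23}$, $1_{12}$, $1_{34}$ give in turn $t_1=0$, $t_2=0$, $t_3=0$. This argument uses only which coefficients are nonzero, that they are $\pm1$, and $d^2=0$. These data are preserved by the reflection $i\mapsto8-i$, which gives $\lambda_R$.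
\end{proof}

\subsection{The homology of $F$}

\begin{proposition}\label{prop:N}
$H(N)=\mathbb Z$, concentrated in degree $3$ and generated by the class of $K_7$, and $K_1=\zeta K_7$ in $H_3(N)$.
\end{proposition}

\begin{proof}
Regard $\lambda_L,\lambda_R$ as chains in $N$. Their boundaries are cycles of $N_0$ that represent the images under the connecting map $H_4(N_1)\to H_3(N_0)$. By \eqref{eq:split}, the parts of $d1_S$ in $N_0$ are
\[
\begin{array}{c|l}
S&\text{part of } d1_S \text{ in } N_0\\\hline
123u&\pm(\delta_1+\zeta\delta_3)[13u]\\
234u&\pm(\delta_2+\zeta\delta_4)[24u]\\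
124u&\pm\delta_2[24u]\pm\delta_1[14u]\\
134u&\pm\delta_4[14u]\pm\delta_3[13u]
\end{array}
\qquad
\begin{array}{c|l}
S&\text{part of } d1_S \text{ in } N_0\\\hline
u456&\pm(\delta_4+\zeta\delta_6)[u46]\\
u567&\pm(\delta_5+\zeta\delta_7)[u57]\\
u457&\pm\delta_5[u57]\pm\delta_4[u47]\\
u467&\pm\delta_7[u47]\pm\delta_6[u46]
\end{array}
\]
with $u\in\{6,7\}$ on the left and $u\in\{1,2\}$ on the right. Name four of these signs:
\[
d1_{1347}=a\,\delta_3[137]+b\,\delta_4[147]+\cdots,\qquad d1_{1457}=a'\,\delta_5[157]+b'\,\delta_4[147]+\cdots,
\]
and normalize $\lambda_L$ and $\lambda_R$ by overall signs so that $1_{1347}$ and $1_{1457}$ have coefficient $1$.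

\emph{The boundary of $\lambda_L$.} Each component of $d\lambda_L$ in a summand $N_0^{(i)}$ is a cycle. The component in $N_0^{(3)}$ is a combination of $\delta_3[136]$ and $\delta_3[137]$; removing $1$ gives the distinct basis elements $\delta_3[36]$ and $\delta_3[37]$, which arise in no other way, so the component is zero. The component in $N_0^{(2)}$ is a combination of $\delta_2[246]$ and $\delta_2[247]$ and is zero by removing $4$. The components in $N_0^{(1)}$ and $N_0^{(4)}$ are supported on the terms of $K_1$ and $K_4$, so by Lemma~\ref{lem:N0} they are multiples of $K_1$ and $K_4$, and one coefficient determines each multiple. The coefficient of $\delta_4[147]$ is $b$ in $d\lambda_L$ and $-1$ in $K_4$. Let $t(\delta_1+\zeta\delta_3)[137]$ be the contribution of $1_{1237}$. The vanishing of the coefficient of $\delta_3[137]$ gives $\zeta t+a=0$, so the coefficient of $\delta_1[137]$ is $-\zeta a$ in $d\lambda_L$; it is $-1$ in $K_1$. Hence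
\begin{equation}\label{eq:L}
d\lambda_L=\zeta a\,K_1-b\,K_4 .
\end{equation}

\emph{The boundary of $\lambda_R$.} The component in $N_0^{(5)}$ is a combination of $\delta_5[157]$, $\delta_5[257]$ and is zero by removing $7$; the component in $N_0^{(6)}$ is a combination of $\delta_6[146]$, $\delta_6[246]$ and is zero by removing $4$. The other two components are supported on the terms of $K_4$ and $K_7$. The coefficient of $\delta_4[147]$ is $b'$ in $d\lambda_R$ and $-1$ in $K_4$. Let $t'(\delta_5+\zeta\delta_7)[157]$ be the contribution of $1_{1567}$. The vanishing of the coefficient of $\delta_5[157]$ gives $t'=-a'$, so the coefficient of $\delta_7[157]$ is $-\zeta a'$ in $d\lambda_R$; it is $-1$ in $K_7$. Hence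
\begin{equation}\label{eq:R}
d\lambda_R=-b'K_4+\zeta a'K_7 .
\end{equation}

By \eqref{eq:L} and \eqref{eq:R} the connecting map $\mathbb Z^2\to\mathbb Z^3$ is injective, and its cokernel is $\mathbb Z$, generated by $K_4$, with $K_1=\zeta ab\,K_4$ and $K_7=\zeta a'b'K_4$. With Lemmas~\ref{lem:N0} and~\ref{lem:N1}, the exact sequence of $N_0\subset N$ shows that this cokernel is $H_3(N)$ and that all other groups vanish.

\emph{Comparing the signs.} We do not need $ab$ and $a'b'$ separately, only their ratio. The sets $1347$ and $1457$ are both obtained from $13457\in\mathcal M$ by one removal, so $d^21_{13457}=0$ relates them. Write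
\[
d1_{13457}=p\,1_{1457}+q\,(\delta_3+\zeta\delta_5)[1357]+r\,1_{1347}\pm1_{3457}\pm1_{1345},\qquad p,q,r=\pm1 .
\]
The last two terms do not contribute to sets containing both $1$ and $7$. Since $\varepsilon_0(1357,5)=1$ and $\varepsilon_0(1357,3)=-1$, the coefficients of $\delta_3[137]$, $\delta_5[157]$ and $\delta_4[147]$ in $d^21_{13457}$ give
\[
q+ra=0,\qquad-\zeta q+pa'=0,\qquad rb+pb'=0 .
\]
So $a=-qr$, $a'=\zeta pq$, $b'=-prb$, and $a'b'=-\zeta qrb=\zeta ab$. Therefore $K_7=ab\,K_4$ generates $H_3(N)$, and $K_1=\zeta ab\,K_4=\zeta K_7$.
\end{proof}

\subsection{Closing the loop with $x$ and $x'$}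
By Lemma~\ref{lem:mx}, $E$ has basis $1_{Tx}$, $1_{Tx'}$ $(T\in\mathcal I)$ and $1_{Txx'}$ $(T\in\mathcal Q)$. The circle $z$ was discarded in $N$, but in $C(1)$ it fixes all signs on these generators. For $T\in\mathcal I$ let $t_T$ and $b_T$ be the generators given by the circles of $D_T$ through $e_0$ and through $s_0$; in $N$ they equal $\delta_1[T]$ and $\delta_7[T]$.

\begin{lemma}\label{lem:E}
After a gauge change on the basis of $E$, the differential of $C(1)$ is
\[
\begin{aligned}
d1_{Tx}&=t_T+\zeta z_T-\textstyle\sum_{y\in T}\varepsilon_0(T,y)\,1_{(T\setminus y)x},\\
d1_{Tx'}&=b_T+\zeta z_T-\textstyle\sum_{y\in T}\varepsilon_0(T,y)\,1_{(T\setminus y)x'},\\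
d1_{Txx'}&=1_{Tx}-1_{Tx'}+\textstyle\sum_{y\in T}\varepsilon_0(T,y)\,1_{(T\setminus y)xx'}.
\end{aligned}
\]
\end{lemma}

\begin{proof}
Removing $x$ from $Tx$ lowers $m$, so it is a split, and the new circles are those through the two ends of $x$. Choose the sign of $1_{Tx}$ so that $d_x1_{Tx}=t_T+\zeta z_T$. Removing $y\in T$ keeps $m=1$ and is a merge. The coefficient of $z_{T\setminus y}$ in $d^21_{Tx}$ is $\zeta\varepsilon_0(T,y)+\zeta\varepsilon(Tx,y)$, so $\varepsilon(Tx,y)=-\varepsilon_0(T,y)$. The same argument with $x'$ and $b_T$ gives the second formula. For $T\in\mathcal Q$ all removals from $Txx'$ keep $m=1$. Let $\mu,\mu'=\pm1$ be the coefficients of $1_{Tx}$ and $1_{Tx'}$ in $d1_{Txx'}$. The coefficient of $z_T$ in $d^21_{Txx'}$ is $\zeta(\mu+\mu')$, so $\mu'=-\mu$, and we choose the sign of $1_{Txx'}$ with $\mu=1$. The coefficient of $1_{(T\setminus y)x}$ in $d^21_{Txx'}$ is then $-\varepsilon_0(T,y)+\varepsilon(Txx',y)$, which gives the third formula.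
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
For a chain $\omega=\sum_T\omega_T[T]$ write $\omega_x=\sum_T\omega_T1_{Tx}$, and define $\omega_{x'}$, $\omega_{xx'}$ likewise. In $E$ the generators $1_{Tx}$, $1_{Tx'}$ span two shifted copies of $\hat C(P_7)$ with differential $-\partial$, an acyclic subcomplex. The quotient is $\hat C(P_5)$ on the vertices $2,\dots,6$, shifted by two. By Lemma~\ref{lem:paths}(c), $H(E)=\mathbb Z$ in degree $4$, generated by any cycle of $E$ whose part in the quotient is $\alpha_{xx'}$, where
\[
\alpha=[25]-[26]-[35]+[36].
\]
The chain $\alpha_{xx'}$ itself has boundary $\alpha_x-\alpha_{x'}$, which has to be corrected. Since $\alpha$ is also a cycle of the acyclic complex $\hat C(P_7)$, it bounds there. Explicitly, let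
\[
\beta=-[135]+[136]-[146]+[147]-[157]+[246]-[247]+[257].
\]
All eight sets are independent, and
\[
\begin{aligned}
\partial(-[135]+[136])&=-[35]+[15]+[36]-[16],\\
\partial(-[146]+[147])&=-[46]+[16]+[47]-[17],\\
\partial(-[157])&=-[57]+[17]-[15],\\
\partial([246]-[247])&=[46]-[26]-[47]+[27],\\
\partial[257]&=[57]-[27]+[25].
\end{aligned}
\]
The sum is $\partial\beta=\alpha$. By Lemma~\ref{lem:E},
\[
\begin{aligned}
d(\alpha_{xx'}+\beta_x-\beta_{x'})&=(\alpha_x-\alpha_{x'})-\alpha_x+\alpha_{x'}+\sum_T\beta_T\bigl((t_T+\zeta z_T)-(b_T+\zeta z_T)\bigr)\\
&=\sum_T\beta_T\,(t_T-b_T).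
\end{aligned}
\]
This lies in $F$, so $\alpha_{xx'}+\beta_x-\beta_{x'}$ generates $H_4(E)$, and the connecting map sends it to the class of $\delta_1\beta-\delta_7\beta$ in $H_3(N)\cong H_3(F)$. The terms of $\beta$ containing $7$ give $\delta_7\beta=\delta_7([147]-[157]-[247]+[257])=K_7$. The terms containing $1$ give
\[
\delta_1\beta-K_1=\delta_1\bigl(-[157]+[137]-[135]\bigr)=d\,\delta_1[1357]\qquad\text{in }N.
\]
By Proposition~\ref{prop:N} the class is $K_1-K_7=(\zeta-1)K_7$, and $K_7$ generates $H_3(F)$. The exact sequence
\[
0\to H_4(C(1))\to H_4(E)\to H_3(F)\to H_3(C(1))\to0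
\]
of the pair $F\subset C(1)$ finishes the proof, all other groups of $E$ and $F$ being zero.
\end{proof}

\begin{remark}
The loop is $K_1\to K_4\to K_7\to K_1$, with relations given by $\lambda_L$, $\lambda_R$ and the generator of $H_4(E)$. Both special features of $D_1$ are needed. If $z,x,x'$ are deleted, the proof of Proposition~\ref{prop:N} gives depth-$1$ homology $\mathbb Z$ in degree $3$ for both values of $\zeta$. If $z,x,x'$ are replaced by a single outside chord $v$ from $s_0$ to $e_0$, then $C(0)=\hat C(G)$ for the cycle $G$ on eight vertices; since $G\setminus v=P_7$ and $G\setminus N[v]=P_5$, Lemma~\ref{lem:ind}(a) gives $H_3(C(0))=\mathbb Z$. The circle $z$ pushes this class from depth $0$ to depth $1$.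
\end{remark}

\begin{remark}
Modulo $2$ all signs, including $\zeta$, disappear. Accordingly, for both values of $\zeta$ the universal coefficient theorem gives $H_h(C(1)\otimes\mathbb Z/2)=\mathbb Z/2$ for $h=3,4$. The obstruction is invisible with $\mathbb Z/2$ coefficients.
\end{remark}

\section{Infinite families}\label{sec:family}

For $r\ge1$ replace the chord $x'$ by $r$ adjacent parallel chords $x'_1,\dots,x'_r$, where $x'_l$ joins a point $p_l$ of $\Gamma$ to a point $q_l$ of $z$ and $p_1,\dots,p_r$ take, in this order, the place of $s_0$ in \eqref{eq:order}. The strip between consecutive chords lies to the right of both $\Gamma$ and $z$, so on $z$ the cyclic order is $q_0,q_r,\dots,q_1$, where $q_0$ is the end of $x$. Let $D_r$ be the resulting diagram and $L_r$ its link, with any orientation; it has $n=8+r$ crossings. For $\nu\ge0$ let $D_{r,\nu}$ be $D_r$ with $\nu$ split crossingless circles added, and $L_{r,\nu}$ its link. Here $k(\emptyset)=2+\nu$, and the surgery rule of Lemma~\ref{lem:rule} holds with the same proof.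

\begin{lemma}\label{lem:Dr}
Proposition~\ref{prop:main} holds for every $\zeta$-complex of $D_{r,\nu}$.
\end{lemma}

\begin{proof}
First let $\nu=0$ and induct on $r$. Let $r\ge2$. The generators over sets $S\not\ni x'_r$ span subcomplexes of $C(0)$ and $C(1)$, which form a $\zeta$-complex of $D_{r-1}$ with the same degrees $h$; this step is the reason for allowing arbitrary signs. Let $U(0)$ and $U(1)$ be the quotients. The chord $x'_r$ joins two circles of $D_\emptyset$, so $m(S)\ge1$ for $S\ni x'_r$. Hence $U(0)=0$, and $U(1)$ has basis $1_S$ with $x'_r\in S$ and $m(S)=1$. Let $y=x'_{r-1}$ and suppose $x'_r\in S$, $y\notin S$. In $D_S$ the strand from $p_{r-1}$ arrives at $p_r$, continues after $q_r$ and reaches $q_{r-1}$. So both ends of $y$ lie on one circle, surgery along $y$ is a split, and $m(S\cup y)=m(S)$. The basis of $U(1)$ thus falls into pairs $1_{S\cup y},1_S$ with $d_y1_{S\cup y}=\pm1_S$. The $1_S$ with $y\notin S$ span a subcomplex $U'$, and $d_y$ is an isomorphism of groups $U(1)/U'\to U'$ that anticommutes with the differentials and induces the connecting map. Hence $U(1)$ is acyclic, and the homology is that for $D_{r-1}$.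

Now induct on $\nu$. An added circle $o$ does not change $m$ and takes part in no merge or split. The generators $o_S$ with $m(S)=0$ span a direct summand of $C(1)$ isomorphic to $C(0)$, and $C(0)$ together with the complementary summand is a $\zeta$-complex of $D_{r,\nu-1}$. Since $C(0)$ is acyclic, the homology does not change.
\end{proof}

To tell the links apart we use the other end of the quantum grading. Let $\underline{j}(L)$ be the lowest $j$ with $H^{i,j}_{\mathrm{ev}}(L)\ne0$ for some $i$.

\begin{lemma}\label{lem:low}
The all-$A$ state of $D_{r,\nu}$ has $r+2+\nu$ circles, and $\underline{j}(L_{r,\nu})=n_+-2n_--(r+2+\nu)$.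
\end{lemma}

\begin{proof}
We trace the all-$A$ state of $D_r$ with the surgery rule, listing the arcs between consecutive marked points in the order in which they are traversed:
\[
\begin{aligned}
P:\ &(e_7,s_1),\,(e_1,s_3),\,(e_3,s_5),\,(e_5,s_7);\\
R:\ &(e_0,s_2),\,(e_2,s_4),\,(e_4,s_6),\,(e_6,p_1),\,(q_1,q_0);\\
R':\ &(p_r,e_7),\,(s_7,e_6),\,(s_6,e_5),\,(s_5,e_4),\,(s_4,e_3),\,(s_3,e_2),\,(s_2,e_1),\\
&(s_1,e_0),\,(q_0,q_r);\\
\Sigma_l:\ &(p_l,p_{l+1}),\,(q_{l+1},q_l)\qquad(1\le l\le r-1).
\end{aligned}
\]
Every arc occurs once, so there are $r+2$ circles. At each crossing the two strands lie on different circles. At crossing $i\in\{1,\dots,7\}$ the strand arriving at $s_i$ lies on $P$ for $i$ odd and on $R$ for $i$ even, and the strand arriving at $e_i$ lies on $R'$. At $x$ the strands arriving at $q_0$ and $e_0$ lie on $R$ and $R'$. At $x'_l$ the strands arriving at $p_l$ and $q_l$ lie on $\Sigma_{l-1}$ and $\Sigma_l$, where $\Sigma_0=R$ and $\Sigma_r=R'$.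

By \eqref{eq:j} the lowest $j$ over $S$ is $w+n_+-|S|-k(S)$, attained only when all signs are $-$. Removing an element of $S$ raises this number by $2$ for a merge and by $0$ for a split. From the all-$A$ state every first removal is a merge, with or without added circles. So the all-$A$, all-minus state is the only generator in the lowest degree, the homology there is $\mathbb Z$, and $\underline{j}=w+n_+-n-(r+2+\nu)=n_+-2n_--(r+2+\nu)$.
\end{proof}

\begin{lemma}\label{lem:knot}
For $r$ even, $L_r$ is a knot.
\end{lemma}

\begin{proof}
Near a chord with ends $s,e$ there are four strand ends: before $s$, after $s$, before $e$, after $e$. The $B$-smoothing pairs before $s$ with after $s$, and the $A$-smoothing pairs before $s$ with after $e$. The crossing gives the third pairing: before $s$ with before $e$, and after $s$ with after $e$. So at each crossing the link jumps across the chord and reverses its direction relative to the circles.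

Consider the row $x'_1,\dots,x'_r$. A strand arriving before $p_l$ jumps to before $q_l$, runs backward to after $q_{l+1}$ and jumps to after $p_{l+1}$. A strand arriving backward at after $q_l$ jumps to after $p_l$, runs forward to before $p_{l+1}$ and jumps to before $q_{l+1}$. For $r$ even, apply this for $l=1,3,\dots,r-1$: the row connects before $p_1$ with after $p_r$ and after $q_1$ with before $q_r$, and these two strands use all arcs of the row. So the row can be ignored when counting components. Then the strand arriving before $e_0$ jumps to before $q_0$, runs backward once around $z$ and jumps to after $e_0$, so $x$ and $z$ can be ignored as well. There remain the chords $1,\dots,7$ on $\Gamma$, with cyclic order $s_1s_2e_1s_3e_2s_4e_3s_5e_4s_6e_5s_7e_6e_7$ and $14$ arcs. Starting forward at $g$, one traverses, alternately forward and backward,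
\[
\begin{gathered}
(e_7,s_1),\,(s_2,e_1),\,(e_2,s_4),\,(s_5,e_4),\,(e_5,s_7),\,(e_6,e_7),\,(s_6,e_5),\\
(e_3,s_5),\,(s_3,e_2),\,(s_1,s_2),\,(e_1,s_3),\,(s_4,e_3),\,(e_4,s_6),\,(s_7,e_6),
\end{gathered}
\]
and then jumps from after $s_7$ to after $e_7$, back to the first arc. All $14$ arcs occur, so there is one component.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $L=L_{r,\nu}$. By Lemma~\ref{lem:Dr} and \eqref{eq:regrade}, $\overline{j}(L)=j_{\max}(D_{r,\nu})-2$, and the even and odd homologies differ in this degree. Let $D$ be any diagram of $L$. Some enhanced state of $D$ has $j=\overline{j}(L)$, so $j_{\max}(D)-\overline{j}(L)$ is even and nonnegative by Lemma~\ref{lem:depth}(c), and it is nonzero by Theorem~\ref{thm:A}. Hence $j_{\max}(D)\ge\overline{j}(L)+2$, with equality for $D=D_{r,\nu}$.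

We have $\overline{j}(L)=w+n_++(2+\nu)-2=2n_+-n_-+\nu$, so Lemma~\ref{lem:low} gives
\[
\overline{j}(L)-\underline{j}(L)=n+r+2+2\nu=2r+10+2\nu ,
\]
for every orientation. For fixed $\nu$ the links $L_{r,\nu}$ are therefore pairwise non-isotopic. By Lemma~\ref{lem:knot}, $L_r$ is a knot for $r$ even, and the links $L_{r,\mu-1}$ with $r$ even form an infinite family of $\mu$-component examples.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ORS}
Ozsv\'ath, Rasmussen and Szab\'o,
\emph{Odd Khovanov homology},
Algebr. Geom. Topol. 13 (2013) 1465--1488.

\bibitem{PS}
Jozef H. Przytycki and Marithania Silvero,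
\emph{Homotopy type of circle graphs complexes motivated by extreme Khovanov homology},
arXiv:1608.03002 (2016).

\end{thebibliography}
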